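\title{Polyhedral and smooth approximation of norms on $C(K)$ spaces of finite height}

\begin{abstract}
Let $K$ be a compact Hausdorff space whose Cantor--Bendixson derivative $K^{(n)}$ is empty for some $n\in\mathbb N$. We prove that every equivalent norm on $C(K)$ can be approximated by polyhedral norms and by $C^\infty$-smooth norms, and that the same holds on every space isomorphic to a closed subspace of $C(K)$. The case $n=3$ answers a question of Smith and Troyanski. The given norm is first replaced by a nearby norm for which every function is normed by a finitely supported measure; a norm of this kind is then approximated by norms that depend locally on finitely many functionals.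
\end{abstract}

\section{Introduction}

Let $(X,\|\cdot\|)$ be a real Banach space and let $\mathbf P$ be a geometric property of norms. We say that $\|\cdot\|$ can be \emph{approximated} by norms having $\mathbf P$ if for every $\varepsilon>0$ there is a norm $|||\cdot|||$ on $X$ having $\mathbf P$ such that
\[
\|x\|\le|||x|||\le(1+\varepsilon)\|x\|\qquad\text{for all }x\in X.
\]
That $X$ has one equivalent norm with $\mathbf P$ says that one shape of unit ball can be given the property. That every equivalent norm can be approximated says much more: $\mathbf P$ can be obtained from any ball by an arbitrarily small change.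

Two properties concern us. A norm is \emph{polyhedral} if for every finite-dimensional subspace $E\subseteq X$ the intersection of the unit ball with $E$ is a polytope, that is, has finitely many extreme points. For $k\in\mathbb N$, a norm is \emph{$C^k$-smooth} if its $k$th Fr\'echet derivative exists and is continuous at every nonzero point, and it is \emph{$C^\infty$-smooth} if this holds for all $k$.

Throughout, compact and locally compact spaces are Hausdorff. For a compact space $K$ let $C(K)$ be the space of continuous real functions on $K$ with the supremum norm $\|\cdot\|_\infty$. Let $K^{(1)}$ be the set of non-isolated points of $K$ (the \emph{Cantor--Bendixson derivative}), and put $K^{(0)}=K$ and $K^{(n+1)}=(K^{(n)})^{(1)}$. A compact space without non-isolated points is finite. So $K^{(1)}=\varnothing$ means that $C(K)$ is finite-dimensional, $K^{(2)}=\varnothing$ means that $K$ has finitely many non-isolated points, as for a convergent sequence with its limit, and $K^{(3)}=\varnothing$ is the first condition of the scale that allows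 infinitely many non-isolated points.

The following is known. If $K^{(3)}=\varnothing$, then $C(K)$ has an equivalent norm whose dual norm is locally uniformly rotund (if $f,f_n$ have norm one and the norm of $f+f_n$ tends to $2$, then $f_n\to f$ in norm); every equivalent norm on $C(K)$ can be approximated by such norms, and all such norms are $C^1$-smooth. Thus every equivalent norm on such a $C(K)$ can be approximated by $C^1$-smooth norms. Smith and Troyanski \cite{ST} posed the next question.

\begin{quote}
\emph{Let $K$ be a compact space with $K^{(3)}=\varnothing$. Can every equivalent norm on $C(K)$ be approximated by $C^2$-smooth norms, or by polyhedral norms?}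
\end{quote}

The two properties look opposite: in dimension at least two a polyhedral norm is not differentiable at the vertices of its two-dimensional sections. They have a common source, however. If a norm is, near each nonzero point, the maximum of finitely many linear functionals, then it is polyhedral, and one can hope to round off these finite maxima to obtain a $C^\infty$-smooth norm. When $K^{(n)}=\varnothing$, every functional on $C(K)$ is an absolutely convergent sum of point masses, so the dual ball of any equivalent norm is almost exhausted by finite-dimensional pieces, each of which is almost a polytope. This suggests a positive answer to both parts, and for every finite $n$. That is what we prove, in ZFC and with no separability assumption.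

\begin{theorem}\label{thm:main}
Let $K\neq\varnothing$ be a compact space with $K^{(n)}=\varnothing$ for some $n\in\mathbb N$. Let $\nu$ be an equivalent norm on $C(K)$ and let $\varepsilon_0>0$. Then there are a polyhedral norm $\nu_{\mathrm{pol}}$ and a $C^\infty$-smooth norm $\nu_{\mathrm{sm}}$ on $C(K)$ with
\[
\nu\le\nu_{\mathrm{pol}}\le(1+\varepsilon_0)\nu
\qquad\text{and}\qquad
\nu\le\nu_{\mathrm{sm}}\le(1+\varepsilon_0)\nu .
\]
\end{theorem}

For $n=3$ this answers the question affirmatively, both for polyhedral and for $C^2$-smooth norms.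

\begin{corollary}\label{cor:main}
The same conclusion holds for every Banach space isomorphic to a closed subspace of such a $C(K)$; in particular, for $C_0(L)$ whenever $L$ is locally compact and $L^{(n)}=\varnothing$ for some $n\in\mathbb N$.
\end{corollary}

The proof has three parts. Section~\ref{sec:boundary} treats norms for which every function is normed by a finitely supported measure. Section~\ref{sec:trunc} truncates measures to finitely supported ones by moving their small atoms along a locally constant map $\phi:K\to K$; this produces a seminorm that behaves well at the functions $x$ for which $x\circ\phi$ is close to $x$ at the non-isolated points. Section~\ref{sec:select} combines these seminorms into one norm in which each $x$ selects a suitable $\phi$. The first two ideas are visible on the space of convergent sequences, with which we begin; the third is needed only when $K^{(2)}\ne\varnothing$.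

\section{Two norms on the space of convergent sequences}\label{sec:c}

Let $K=\mathbb N\cup\{\infty\}$, so that $C(K)=c$, with $x_\infty=\lim_n x_n$. Functionals on $c$ are the sums $f=\sum_{t\in K}f(t)\delta_t$ with $\|f\|_1=\sum_t|f(t)|<\infty$, where $\delta_t(x)=x_t$. The \emph{dual ball} of an equivalent norm $\nu$ is $B_\nu=\{f: f(x)\le\nu(x)\text{ for all }x\}$, and $f\in B_\nu$ \emph{norms} $x$ if $f(x)=\nu(x)$.

\begin{example}[the supremum norm]\label{ex:sup}
Every $x\in c$ is normed by some $\pm\delta_t$, yet $\|\cdot\|_\infty$ is not polyhedral. Take a convergent sequence of distinct angles $\theta_n\in(0,\pi/2)$ and put $x=(\cos\theta_n)$, $y=(\sin\theta_n)$. In the coordinates $ax+by$, the unit ball of the span of $x,y$ has as its polar the closed convex hull $D$ of the points $\pm(\cos\theta_n,\sin\theta_n)$. These points lie on the unit circle, so all of them are extreme points of $D$. The polar of a polygon containing $0$ in its interior is a polygon, so the ball is not a polygon.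

The trouble is that the functionals $\delta_n$ accumulate at $\delta_\infty$, and infinitely many of them compete near a point $x$ with $|x_\infty|=\|x\|_\infty$. The remedy is to favor the limit. For $\eta>0$ let
\[
\mu(x)=\max\bigl\{\sup\nolimits_n|x_n|,\ (1+\eta)|x_\infty|\bigr\}.
\]
If $x\neq0$, then $|x_\infty|<\mu(x)$. Fix $s$ with $|x_\infty|<s<\mu(x)$; the set $J=\{n:|x_n|>s\}$ is finite. If $\mu(y-x)<\frac12(\mu(x)-s)$ and $n\notin J$, then $|y_n|<\frac12(\mu(x)+s)<\mu(y)$. So near $x$ the norm $\mu$ is the maximum of the finitely many functionals $\pm\delta_n$ $(n\in J)$ and $\pm(1+\eta)\delta_\infty$. Proposition~\ref{prop:boundary} carries out this scheme for finite sets of points in place of single points.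
\end{example}

\begin{example}[a norm that needs infinite supports]\label{ex:sum}
Let $\nu(x)=\|x\|_\infty+\sum_n2^{-n}|x_n|$ and let $\mathbf 1$ be the constant sequence, so $\nu(\mathbf 1)=2$. If $f\in B_\nu$ norms $\mathbf 1$ and $e_n$ is the $n$th unit vector, then $2-f(n)=f(\mathbf 1-e_n)\le\nu(\mathbf 1-e_n)=2-2^{-n}$, so $f(n)\ge2^{-n}$ for every $n$. No finitely supported functional norms $\mathbf 1$, and the scheme of Example~\ref{ex:sup} cannot start.

We change the norm slightly so that finitely supported functionals win. Take $f=\delta_\infty+\sum_n2^{-n}\delta_n\in B_\nu$ and move its tail, of mass $2^{-m}$, to the limit point: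
\[
g_m=\sum_{n\le m}2^{-n}\delta_n+(1+2^{-m})\delta_\infty .
\]
For $x\in c$ the loss is $(f-g_m)(x)=\sum_{n>m}2^{-n}(x_n-x_\infty)=o(2^{-m})$. Now count mass at $\infty$ with half weight, $\|g\|_w=\sum_n|g(n)|+\frac12|g(\infty)|$, and multiply each functional $g$ by $1+\varepsilon-\beta\|g\|_w$, where $0<\beta<\varepsilon/2$. Since $\|f\|_w=\frac32$ and $\|g_m\|_w=\frac32-2^{-m-1}$, the factor of $g_m$ exceeds that of $f$ by $\beta2^{-m-1}$. If $f(x)>0$, this gain of exact order $2^{-m}$ beats the loss for large $m$. At $x=\mathbf 1$ there is no loss, and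
\[
(1+\varepsilon-\beta\|g_m\|_w)\,g_m(\mathbf 1)=2\bigl(1+\varepsilon-\tfrac32\beta+\beta2^{-m-1}\bigr)
\]
decreases strictly, as $m\to\infty$, to the value for $f$. The $g_m$ are not in $B_\nu$: if $x$ is the indicator of $\{n:n>m+1\}\cup\{\infty\}$, then $g_m(x)=1+2^{-m}>1+2^{-m-1}=\nu(x)$. To stay close to $\nu$ we therefore allow only tails of mass at most a small $\tau$, so that $\|f-g_m\|_1\le2\tau$. Among the allowed truncations of $f$, the best one at $\mathbf 1$ is the one with the least $m$ satisfying $2^{-m}\le\tau$, and it is finitely supported.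
\end{example}

\section{Compact spaces of finite height and their measures}\label{sec:prelim}

From now on $K$ is as in Theorem~\ref{thm:main}, and $N\ge0$ is the integer with $K^{(N)}\neq\varnothing=K^{(N+1)}$. Each $K^{(k)}$ is closed, since isolated points form a relatively open set. Put $K_k=K^{(k)}\setminus K^{(k+1)}$, the set of isolated points of $K^{(k)}$, and write $\operatorname{lev}t=k$ for $t\in K_k$, $0\le k\le N$. A \emph{cap} of $t\in K$ is a clopen set $O\ni t$ such that $\operatorname{lev}t'<\operatorname{lev}t$ for all $t'\in O\setminus\{t\}$. A clopen subset of a cap of $t$ that contains $t$ is again a cap of $t$. Figure~\ref{fig:K} in Section~\ref{sec:trunc} shows a space with $N=2$ and some caps.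

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(a)] Every nonempty $A\subseteq K$ has a point isolated in $A$, and the clopen sets form a base of $K$.
\item[(b)] Every neighborhood of $t$ contains a cap of $t$.
\item[(c)] Let $h\in C(K)$, $\kappa>0$ and $0\le k\le N$. If $|h(t)|<\kappa$ whenever $\operatorname{lev}t>k$, then $\{t\in K_k:|h(t)|\ge\kappa\}$ is finite. In particular, $K_N$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $t\in A$ have minimal level $k$. Then $A\subseteq K^{(k)}$ and $t$ is isolated in $K^{(k)}$, hence in $A$. An isolated point of $A$ is relatively clopen in $A$, so a connected subset of $K$ has at most one point. A totally disconnected compact space has a base of clopen sets.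

(b) If $\operatorname{lev}t=k$, there is an open $U$ with $U\cap K^{(k)}=\{t\}$. Any clopen neighborhood of $t$ contained in $U$ and in the given neighborhood is a cap.

(c) An infinite set $\{t\in K_k:|h(t)|\ge\kappa\}$ would have an accumulation point $t'$ by compactness. Then $t'\in K^{(k)}$ is not isolated in $K^{(k)}$, so $\operatorname{lev}t'>k$, and $|h(t')|\ge\kappa$ by continuity, contrary to the hypothesis. For the last assertion take $k=N$ and $h\equiv\kappa$.
\end{proof}

By (b) and the Hausdorff property, finitely many distinct points have pairwise disjoint caps inside prescribed neighborhoods.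

By the Riesz representation theorem, $C(K)^*$ is the space of Radon (finite regular signed Borel) measures on $K$ with the total variation norm. On our $K$ they are purely atomic. Indeed, let $f_c$ be the non-atomic part of a Radon measure and $S$ its support, the complement of the largest open $|f_c|$-null set. If $S\ne\varnothing$, Lemma~\ref{lem:top}(a) gives an open $U$ with $U\cap S=\{t\}$, and $|f_c|(U)=|f_c|(U\setminus S)+|f_c|(\{t\})=0$, which contradicts $t\in S$. Hence
\[
C(K)^*=\ell_1(K),\qquad f=\sum_{t\in K}f(t)\delta_t,\qquad \|f\|_1=\sum_t|f(t)| .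
\]
We write $f(x)=\sum_tf(t)x(t)$ for $x\in C(K)$, $f(A)=\sum_{t\in A}f(t)$ and $|f|(A)=\sum_{t\in A}|f(t)|$ for $A\subseteq K$, $\operatorname{supp}f=\{t:f(t)\ne0\}$, and $\ell_1(M)=\{f:\operatorname{supp}f\subseteq M\}$. For clopen $O$ the map $f\mapsto f(O)$ is $w^*$-continuous, being evaluation at the indicator of $O$. The dual ball $B_\nu$ of an equivalent norm $\nu$ is $w^*$-compact (Banach--Alaoglu), every $x$ is normed by some $f\in B_\nu$ (Hahn--Banach), and $\|\cdot\|_1$ is $w^*$-lower semicontinuous. Since $K$ need not be metrizable, we use nets; a net in a compact space has a convergent subnet.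

\begin{lemma}\label{lem:atoms}
Let $f_i=\sum_{j=1}^l\alpha^i_j\delta_{t^i_j}$ be a net with $l$ fixed and the numbers $\alpha^i_j$ bounded. Along some subnet $t^i_j\to t_j\in K$ and $\alpha_j^i\to\alpha_j$ for all $j$, and then $f_i\to\sum_j\alpha_j\delta_{t_j}$ in $w^*$. In particular, a $w^*$-limit of a bounded net of measures with at most $l$ atoms is finitely supported.
\end{lemma}

\begin{proof}
The subnet exists by compactness of $K^l\times[-R,R]^l$, where $R$ bounds the $|\alpha^i_j|$, and along it $f_i(x)=\sum_j\alpha^i_jx(t^i_j)\to\sum_j\alpha_jx(t_j)$ for $x\in C(K)$.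
\end{proof}

\section{Norms with a finitely supported boundary}\label{sec:boundary}

We say that an equivalent norm $\mu$ on $C(K)$ has a \emph{finitely supported boundary} if every $x\in C(K)$ is normed by a finitely supported $f\in B_\mu$.

\begin{proposition}\label{prop:boundary}
Let $\mu$ be an equivalent norm on $C(K)$ with a finitely supported boundary, and let $0<\eta\le1$. Then there are a polyhedral norm and a $C^\infty$-smooth norm on $C(K)$ that lie between $\mu$ and $(1+\eta)\mu$.
\end{proposition}

Each slice $B_\mu\cap\ell_1(M)$, with $M$ finite, is a finite-dimensional compact set and can be replaced by a finite net. As in Example~\ref{ex:sup}, the difficulty is that infinitely many slices accumulate at another slice, which must then receive a larger coefficient. We need an integer attached to $M$ that drops strictly in such a limit. The cardinality $|M|$ does not drop when $\{n\}\to\{\infty\}$, but moving points converge only to points of higher level, so the \emph{rank}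
\[
\rho(M)=\sum_{t\in M}(N+1-\operatorname{lev}t)\ \ge\ |M|\qquad(M\subseteq K\text{ finite, nonempty})
\]
does. For $m\ge1$ let $a_m=\eta2^{-m}$ and $b_m=\frac12(a_m+a_{m+1})$, so that $a_{m+1}<b_m<a_m$, and choose $\gamma_m>0$ with
\begin{equation}\label{eq:gamma}
(1+b_m)(1-2\gamma_m)>1+a_{m+1}.
\end{equation}
Let $\mu^*$ be the dual norm, so $|f(x)|\le\mu^*(f)\mu(x)$. For each $M$ let $V_M$ be a finite symmetric subset of $B_\mu\cap\ell_1(M)$ such that every element of $B_\mu\cap\ell_1(M)$ is within $\mu^*$-distance $\gamma_{\rho(M)}$ of $V_M$. A \emph{pair} is $(M,\xi)$ with $\xi\in V_M$. Put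
\[
\mu_a(x)=\sup_{(M,\xi)}(1+a_{\rho(M)})\xi(x),\qquad \mu_b(x)=\sup_{(M,\xi)}(1+b_{\rho(M)})\xi(x).
\]
The norm $\mu_b$ will be polyhedral; the gap between $b_m$ and $a_m$ leaves the room needed for smoothing, and \eqref{eq:gamma} says that rank $m$ with the smaller coefficient still beats rank $m+1$ with the larger one.

Let $x\ne0$. The hypothesis on $\mu$ enters here and only here: there is $f\in B_\mu$ with $f(x)=\mu(x)$ and $M=\operatorname{supp}f$ finite and nonempty. With $m=\rho(M)$ and $\xi\in V_M$ such that $\mu^*(f-\xi)\le\gamma_m$,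
\begin{equation}\label{eq:strict}
\mu_b(x)\ge(1+b_m)\xi(x)\ge(1+b_m)(1-\gamma_m)\mu(x)>(1+a_{m+1})\mu(x)>\mu(x).
\end{equation}
The sets $V_M$ are symmetric and contained in $B_\mu$, so $\mu_a$ and $\mu_b$ are seminorms, and by \eqref{eq:strict} they are norms with $\mu\le\mu_b\le\mu_a\le(1+\eta)\mu$.

\begin{lemma}[local finiteness]\label{lem:locfin}
For every $x\neq0$ there is $s\in[0,\mu_b(x))$ such that $(1+a_{\rho(M)})|\xi(x)|\le s$ for all but finitely many pairs $(M,\xi)$.
\end{lemma}

\begin{proof}
By symmetry of $V_M$ it suffices to prove this without the absolute value. If it fails, then letting $s$ increase to $\mu_b(x)$ we find distinct pairs $(M_k,\xi_k)$, $k\in\mathbb N$, with $\liminf_k(1+a_{\rho(M_k)})\xi_k(x)\ge\mu_b(x)$. Each $V_M$ is finite, so we may assume that the $M_k$ are distinct.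

If $\rho(M_k)\to\infty$ along a subsequence, then $\xi_k(x)\le\mu(x)$ and $a_m\to0$ give $\mu_b(x)\le\mu(x)$, contrary to \eqref{eq:strict}.

Otherwise $\rho(M_k)$, and with it $|M_k|$, is bounded, and we may assume $\rho(M_k)=m'$ and $|M_k|=l$ for all $k$. Write $M_k=\{t^k_1,\dots,t^k_l\}$. By Lemma~\ref{lem:atoms}, along a subnet $t^k_j\to t_j$ and $\xi_k\to\xi$ in $w^*$, where $\xi\in B_\mu$ and $\operatorname{supp}\xi\subseteq\{t_1,\dots,t_l\}$. Far enough along the subnet, each $t^k_j$ lies in a fixed cap of $t_j$, so either $t^k_j=t_j$ or $\operatorname{lev}t^k_j<\operatorname{lev}t_j$; also $M_k\ne\{t_1,\dots,t_l\}$, because the $M_k$ are distinct and $k\to\infty$ along the subnet. For such $k$ the second alternative holds for at least one $j$, and therefore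
\[
\sum_{j=1}^l(N+1-\operatorname{lev}t_j)<\sum_{j=1}^l(N+1-\operatorname{lev}t_j^k)=m'.
\]
Next, $\xi(x)\ge\mu_b(x)/(1+a_{m'})\ge\frac12\mu(x)>0$. So $\xi\ne0$, and $m:=\rho(\operatorname{supp}\xi)\le m'-1$. Choose $\xi'\in V_{\operatorname{supp}\xi}$ with $\mu^*(\xi-\xi')\le\gamma_m$. Using $\mu(x)\le2\xi(x)$, \eqref{eq:gamma} and $a_{m+1}\ge a_{m'}$,
\begin{align*}
\mu_b(x)&\ge(1+b_m)\xi'(x)\ge(1+b_m)\bigl(\xi(x)-\gamma_m\mu(x)\bigr)\ge(1+b_m)(1-2\gamma_m)\xi(x)\\
&>(1+a_{m+1})\xi(x)\ge(1+a_{m'})\xi(x)\ge\mu_b(x),
\end{align*}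
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:boundary}]
\emph{The norm $\mu_b$ is polyhedral.} Let $G$ be the set of functionals $(1+b_{\rho(M)})\xi$, so that $\mu_b=\sup_{g\in G}g$. Let $x\ne0$ and let $s$ be as in Lemma~\ref{lem:locfin}. Since $b_m<a_m$, there is a finite $\Gamma_x\subseteq G$ with $g(x)\le s$ for $g\in G\setminus\Gamma_x$. If $\mu_b(y-x)<\frac12(\mu_b(x)-s)$ and $g\in G\setminus\Gamma_x$, then
\[
g(y)\le s+\mu_b(y-x)<\tfrac12(\mu_b(x)+s)<\mu_b(y),
\]
so $\mu_b(y)=\max_{g\in\Gamma_x}g(y)$. Let $E$ be a finite-dimensional subspace. Its unit sphere is covered by finitely many such neighborhoods; if $\Gamma$ is the union of the corresponding sets $\Gamma_x$, then $\mu_b=\max_{g\in\Gamma}g$ on the sphere, and on $E$ by homogeneity. The unit ball of $E$ is a bounded intersection of finitely many half-spaces, hence a polytope.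

\emph{The smooth norm.} We replace the condition that each $\xi(x)$ be small by the condition that a sum of smooth convex penalties be small. Let $\chi(t)=e^{-1/t}$ for $t>0$ and $\chi(t)=0$ for $t\le0$, and let $\zeta(t)=\int_0^t\int_0^{r}\chi(r')\,dr'\,dr$. Then $\zeta$ is $C^\infty$, convex, zero on $(-\infty,0]$ and positive on $(0,\infty)$. Let $\varphi_m$ be the positive multiple of $t\mapsto\zeta(t-(1+a_m)^{-1})+\zeta(-t-(1+a_m)^{-1})$ with $\varphi_m((1+b_m)^{-1})=2$. It is $C^\infty$, even and convex, hence nondecreasing on $[0,\infty)$, and it vanishes for $|t|\le(1+a_m)^{-1}$. Put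
\[
\Phi(x)=\sum_{(M,\xi)}\varphi_{\rho(M)}(\xi(x))\in[0,\infty],\qquad \mathcal C=\{x:\Phi(x)\le1\}.
\]
The set $\mathcal C$ is convex and symmetric. If $\mu_a(x)\le1$, then all summands vanish. If $\Phi(x)\le1$, then each summand is less than $2$, so $|\xi(x)|<(1+b_{\rho(M)})^{-1}$ for all pairs and $\mu_b(x)\le1$. Thus $\{\mu_a\le1\}\subseteq\mathcal C\subseteq\{\mu_b\le1\}$.

Let $0<\mu_b(x)\le1$ and take $s<\mu_b(x)\le1$ from Lemma~\ref{lem:locfin}. If $2\mu(y-x)<1-s$, then for all pairs outside the finite exceptional set $(1+a_{\rho(M)})|\xi(y)|\le s+2\mu(y-x)<1$, and the summand vanishes at $y$. On the neighborhood $\{\mu_a<1\}$ of $0$ all summands vanish. Hence $\Phi$ is locally a finite sum of $C^\infty$ functions on an open set $U\supseteq\{\mu_b\le1\}\supseteq\mathcal C$. Since $\Phi$ is continuous on the closed set $\{\mu_b\le1\}$, the set $\mathcal C$ is closed.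

Let $q(x)=\inf\{\lambda>0:x/\lambda\in\mathcal C\}$ be the Minkowski functional of $\mathcal C$. By the inclusions above it is a norm with $\mu_b\le q\le\mu_a$. Suppose $q(x)=1$. Then $x\in\mathcal C$ because $\mathcal C$ is closed, and $\Phi(x)=1$: if $\Phi(x)<1$, continuity would give $\Phi(\lambda x)\le1$ for some $\lambda>1$, and $q(x)<1$. The function $t\mapsto\Phi(tx)$ is convex and differentiable on $[0,1]$, so $\Phi'(x)x\ge\Phi(x)-\Phi(0)=1$.

Let $x_0\neq0$ and $\lambda_0=q(x_0)$. The function $\Psi(x,\lambda)=\Phi(x/\lambda)-1$ is $C^\infty$ near $(x_0,\lambda_0)$, it vanishes there, and $\partial_\lambda\Psi(x_0,\lambda_0)=-\lambda_0^{-1}\Phi'(x_0/\lambda_0)(x_0/\lambda_0)<0$. The implicit function theorem in Banach spaces gives neighborhoods $U_0$ of $x_0$ and $I$ of $\lambda_0$ and a $C^\infty$ function $\Lambda:U_0\to I$ such that, for $(x,\lambda)\in U_0\times I$, $\Psi(x,\lambda)=0$ if and only if $\lambda=\Lambda(x)$. For $x$ near $x_0$ we have $q(x)\in I$ by continuity and $\Psi(x,q(x))=0$, so $q=\Lambda$ near $x_0$. Thus $q$ is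 $C^\infty$-smooth.
\end{proof}

If $N=0$, then $K$ is finite, every measure is finitely supported, and Proposition~\ref{prop:boundary} with $\mu=\nu$ proves Theorem~\ref{thm:main}. \emph{From now on $N\ge1$.} It remains to approximate an arbitrary equivalent norm by one with a finitely supported boundary.

\section{Truncation of measures}\label{sec:trunc}

\subsection{A weight that decreases with the level}

The weighted norm of Example~\ref{ex:sum} generalizes as follows:
\[
c=\frac1{N+1},\qquad w(t)=1-c\operatorname{lev}t\in[c,1],\qquad \|f\|_w=\sum_tw(t)|f(t)|\le\|f\|_1 .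
\]
On a cap $O$ of $t$ we have $w\ge w(t)+c$ on $O\setminus\{t\}$: moving a unit mass to a higher level lowers $\|\cdot\|_w$ by at least $c$. The same happens in $w^*$-limits. If the atoms of a net become uniformly small, then mass that survives in the limit has climbed at least one level.

\begin{lemma}[climbing lemma]\label{lem:climb}
Let $u_i\to u$ in the $w^*$ topology of $\ell_1(K)$.
\begin{enumerate}
\item[(a)] $\liminf_i\|u_i\|_w\ge\|u\|_w$.
\item[(b)] If $\sup_t|u_i(t)|\to0$, then $u$ vanishes on $K_0$ and $\liminf_i\|u_i\|_w\ge\|u\|_w+c\|u\|_1$.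
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\gamma>0$ and let $H\subseteq\operatorname{supp}u$ be finite. Choose a finite $H'\supseteq H$ with $|u|(K\setminus H')<\gamma$ and pairwise disjoint caps $O_t$ of the points $t\in H$ with $O_t\cap H'=\{t\}$. Then $\sum_{t\in H}|u|(O_t\setminus\{t\})<\gamma$, so $\sum_{t\in H}\lambda_t|u(O_t)|\ge\sum_{t\in H}\lambda_t|u(t)|-\gamma$ for any $\lambda_t\in[0,1]$.

(a) Since $w\ge w(t)$ on $O_t$,
\[
\|u_i\|_w\ge\sum_{t\in H}w(t)|u_i(O_t)|\ \longrightarrow\ \sum_{t\in H}w(t)|u(O_t)|\ge\sum_{t\in H}w(t)|u(t)|-\gamma .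
\]

(b) If $t\in K_0$, then $\{t\}$ is clopen and $u(t)=\lim_iu_i(t)=0$. So points of $H$ have level at least $1$, and $w(t)+c\le1$ for $t\in H$. Counting only the mass on the sets $O_t\setminus\{t\}$,
\[
\|u_i\|_w\ge\sum_{t\in H}(w(t)+c)\bigl(|u_i(O_t)|-|u_i(t)|\bigr)\ \longrightarrow\ \sum_{t\in H}(w(t)+c)|u(O_t)|,
\]
and the limit is at least $\sum_{t\in H}(w(t)+c)|u(t)|-\gamma$. In both cases let $\gamma\to0$ and let $H$ increase to $\operatorname{supp}u$.
\end{proof}

On $K=\mathbb N\cup\{\infty\}$, where $c=\frac12$, the measures $u_k=\frac1k\sum_{n=k+1}^{2k}\delta_n$ tend to $\delta_\infty$, with $\|u_k\|_w=1=\|\delta_\infty\|_w+c$; so (b) is sharp, and the constant sequence $u_k=\delta_1$ shows that its hypothesis is needed. Finite height is essential for the weight: if $w:K\to[0,1]$ satisfies $w\ge w(t)+c$ on a punctured neighborhood of each $t$, then $w\le1-kc$ on $K^{(k)}$ by induction, so $K^{(k)}=\varnothing$ for $k>1/c$.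

\subsection{Patterns and truncations}

In Example~\ref{ex:sum} the tail was moved to $\infty$. In general we need a map $\phi$ that says where the mass at $t$ goes. It should raise levels, so that the move is rewarded; have finite range, so that the result is finitely supported; and be continuous, so that the move commutes with $w^*$-limits.

\begin{definition}
A \emph{pattern} is a map $\phi:K\to K$ with finite range $Q$ such that $W_q=\phi^{-1}(q)$ is a cap of $q$ for every $q\in Q$.
\end{definition}

Equivalently, a pattern is a partition of $K$ into caps $W_q$ of the points of a finite set $Q$ (Figure~\ref{fig:K}). We have $\phi(q)=q$ for $q\in Q$ and $\operatorname{lev}\phi(t)>\operatorname{lev}t$ for $t\notin Q$. As $\phi$ is locally constant, $x\mapsto x\circ\phi$ is an operator of norm one on $C(K)$. Its adjoint is $\pi f=\sum_{q\in Q}f(W_q)\delta_q$; it is $w^*$-continuous, $\|\pi f\|_1\le\|f\|_1$, and $(\pi f)(x)=\sum_tf(t)x(\phi(t))$.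

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \i in {1,...,8}{
  \foreach \j in {0,...,5}{
    \fill ({8-8*pow(0.65,\i)},{-3*pow(0.65,\i)*pow(0.55,\j)}) circle (0.8pt);}
  \filldraw[fill=white] ({8-8*pow(0.65,\i)},0) circle (1.7pt);}
\fill (8,0) circle (2.6pt) node[right=2pt] {$q$};
\draw[rounded corners,dashed] (2.55,-0.8) rectangle (3.05,0.2);
\draw[rounded corners,dashed] (5.6,-0.62) rectangle (6.0,0.2);
\node at (2.8,0.45) {$p_1$};
\node at (4.62,0.45) {$p_2$};
\node at (5.8,0.45) {$p_3$};
\end{tikzpicture}
\caption{A compact subset of the plane with $N=2$. Each column of isolated points (level $0$) converges to a point $p_i$ (level $1$), and the columns shrink to $q$ (level $2$). The dashed boxes are caps of $p_1$ and $p_3$; all remaining points form a cap of $q$. The three caps form a pattern with range $\{p_1,p_3,q\}$.}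
\label{fig:K}
\end{figure}

Fix a pattern $\phi$. For $f\in\ell_1(K)$ and $r>0$ the set $A_r(f)=\{t:|f(t)|\ge r\}$ has at most $\|f\|_1/r$ points. The \emph{$r$-tail}, the \emph{$r$-head} and the \emph{$r$-truncation} of $f$ are
\[
u=f|_{K\setminus(A_r(f)\cup Q)},\qquad v=f-u,\qquad g=v+\pi u ,
\]
where $f|_A$ equals $f$ on $A$ and $0$ elsewhere. The truncation $g$ is supported by the finite set $A_r(f)\cup Q$, $\|g\|_1\le\|f\|_1$, and $f-g=u-\pi u$. Moreover
\begin{equation}\label{eq:trunc}
\|f-g\|_1\le2\|u\|_1,\quad \|g\|_w\le\|f\|_w-c\|u\|_1,\quad (f-g)(x)=\sum_tu(t)\bigl(x(t)-x(\phi(t))\bigr).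
\end{equation}
For the middle inequality: $u$ vanishes on $Q$, so $\|\pi u\|_w\le\sum_t|u(t)|w(\phi(t))\le\|u\|_w-c\|u\|_1$, and $\|f\|_w=\|u\|_w+\|v\|_w$ because $u$ and $v$ have disjoint supports.

\subsection{The seminorm of a pattern}

Let $\nu$ be an equivalent norm on $C(K)$. Multiplying $\nu$ by a constant does not affect Theorem~\ref{thm:main}, so we assume $\|x\|_\infty\le\nu(x)\le C\|x\|_\infty$ with $C\ge1$. Let $B=B_\nu$; then $\|f\|_1\le C$ for $f\in B$. Fix $0<\varepsilon\le\frac12$ and put
\[
\alpha=\frac{\varepsilon}{2C},\qquad\beta=\frac{c\alpha}{4},\qquad\kappa_*=\frac{\beta c}{32},\qquad\omega(f,g)=1+\varepsilon-\alpha\|f\|_w-\beta\|g\|_w .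
\]
Here $\beta\le\frac12$ and $\kappa_*\le\frac1{32}$. Since $\alpha C+\beta C\le\frac\varepsilon2+\frac\varepsilon8$, we have $\omega(f,g)\in[1,1+\varepsilon]$ whenever $\|f\|_w,\|g\|_w\le C$. The value without truncation,
\[
\hat\nu(x)=\sup_{f\in B}\omega(f,f)f(x),
\]
does not depend on any pattern and satisfies $\nu\le\hat\nu\le(1+\varepsilon)\nu$; it is the common reference for all patterns. For a pattern $\phi$ and $0<\tau\le1$ let $E_\tau(\phi)$ be the set of all $\omega(f,g)g$, where $f\in B$, $r>0$, $g$ is the $r$-truncation of $f$, and the $r$-tail $u$ of $f$ satisfies $\|u\|_1\le\tau$. This set is symmetric, bounded and contains $0$, so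
\[
\nu_{\phi,\tau}(x)=\sup_{\psi\in E_\tau(\phi)}\psi(x)
\]
is a continuous seminorm. We say that $x\neq0$ is \emph{adapted} to $\phi$ if $|x(t)-x(\phi(t))|<\kappa_*\nu(x)$ whenever $\operatorname{lev}t\ge1$.

The term $\beta\|g\|_w$ is the reward for truncating, as in Example~\ref{ex:sum}. The term $\alpha\|f\|_w$ answers a second difficulty. The supremum defining $\nu_{\phi,\tau}(x)$ is attained only in the $w^*$-closure of $E_\tau(\phi)$, possibly along a net with thresholds $r_i\to0$. The tails $u_i$ then have small atoms, but they may converge to some $u\ne0$, for instance to an atom at a non-isolated point outside $Q$. The limit $g=v+\pi u$ of the truncations can have infinite support, and it has collected a reward for moving $u$, although $u$ is not a tail of the limit $f=u+v$. This reward is at most $2\beta\|u\|_1$, while by the climbing lemma the $\alpha$-term charges the net at least $\alpha c\|u\|_1=4\beta\|u\|_1$ relative to $f$.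

\begin{proposition}\label{prop:pattern}
Let $\phi$ be a pattern and $0<\tau\le1$.
\begin{enumerate}
\item[(i)] $\nu_{\phi,\tau}(x)\le\hat\nu(x)+4\tau\nu(x)$ for all $x\in C(K)$.
\item[(ii)] If $x$ is adapted to $\phi$, then $\nu_{\phi,\tau}(x)\ge\hat\nu(x)$.
\item[(iii)] If $x$ is adapted to $\phi$, then there is a finitely supported $\psi\in\ell_1(K)$ with $\psi\le\nu_{\phi,\tau}$ on $C(K)$ and $\psi(x)=\nu_{\phi,\tau}(x)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $f\in B$ have $r$-tail $u$ with $\|u\|_1\le\tau$ and $r$-truncation $g$. By \eqref{eq:trunc}, $\|f-g\|_1\le2\tau$ and $0\le\|f\|_w-\|g\|_w\le\|f-g\|_w\le2\tau$. Hence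
\begin{align*}
\omega(f,g)g(x)-\omega(f,f)f(x)&=\omega(f,g)(g-f)(x)+\beta\bigl(\|f\|_w-\|g\|_w\bigr)f(x)\\
&\le\tfrac32\cdot2\tau\|x\|_\infty+2\beta\tau\nu(x)\le4\tau\nu(x).
\end{align*}

For (ii) and (iii) we may assume $\nu(x)=1$ by homogeneity. Let $D=\{t:|x(t)-x(\phi(t))|\ge\kappa_*\}$. Adaptedness says $D\subseteq K_0$, and Lemma~\ref{lem:top}(c) with $h=x-x\circ\phi$ and $k=0$ shows that $D$ is finite.

\emph{Step 1: truncation pays. Let $f\in B$ with $f(x)\ge\frac14$. If $f$ is finitely supported, then $\omega(f,f)f\in E_\tau(\phi)$. If not, some member of $E_\tau(\phi)$ has value greater than $\omega(f,f)f(x)$ at $x$.}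

In the first case take $r\le\min\{|f(t)|:t\in\operatorname{supp}f\}$; then $u=0$ and $g=f$. In the second case take $r$ so small that $\|u\|_1\le\tau$ and $A_r(f)\supseteq D\cap\operatorname{supp}f$. Then $u$ vanishes on $D$, and $u\ne0$ because $A_r(f)\cup Q$ is finite. By \eqref{eq:trunc}, $|f(x)-g(x)|\le\kappa_*\|u\|_1\le\frac1{32}$, so $g(x)\ge\frac18$, and $\omega(f,g)-\omega(f,f)\ge\beta c\|u\|_1$. As $\omega(f,f)\le2$ and $\frac18\beta c=4\kappa_*$,
\begin{align*}
\omega(f,g)g(x)&=\omega(f,f)g(x)+\bigl(\omega(f,g)-\omega(f,f)\bigr)g(x)\\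
&\ge\omega(f,f)f(x)-2\kappa_*\|u\|_1+4\kappa_*\|u\|_1>\omega(f,f)f(x).
\end{align*}

\emph{Step 2: proof of (ii).} Let $m=\nu_{\phi,\tau}(x)$. By Step 1, $m\ge\omega(f,f)f(x)$ for all $f\in B$ with $f(x)\ge\frac14$. An $f\in B$ with $f(x)=1$ gives $m\ge1$. If $f\in B$ and $f(x)<\frac14$, then $\omega(f,f)f(x)<1\le m$. Hence $m\ge\hat\nu(x)\ge1$.

\emph{Step 3: a maximizing net.} The $w^*$-closure of the bounded set $E_\tau(\phi)$ is $w^*$-compact, and its members are dominated by $\nu_{\phi,\tau}$. So it contains $\psi$ with $\psi(x)=m$, and it remains to show that $\psi$ is finitely supported. Write $\psi=\lim_i\omega(f_i,g_i)g_i$, with thresholds $r_i$, tails $u_i$ and heads $v_i$. Passing to a subnet, $f_i\to f\in B$, $u_i\to u$ and $v_i\to v$ in $w^*$, $\omega(f_i,g_i)\to\omega_0\in[1,1+\varepsilon]$, and $r_i\to r_0\in[0,\infty]$. Then $f=u+v$, $\|u\|_1\le\tau$, and by $w^*$-continuity of $\pi$, $g_i\to g:=v+\pi u$ and $\psi=\omega_0g$.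

If $r_0>0$, then $|\operatorname{supp}g_i|\le C/r_i+|Q|$ is eventually bounded and $\|g_i\|_1\le C$, so $g$ and $\psi$ are finitely supported by Lemma~\ref{lem:atoms}.

\emph{Step 4: the case $r_0=0$.} Now $\sup_t|u_i(t)|\le r_i\to0$. Since $\|f_i\|_w=\|u_i\|_w+\|v_i\|_w$ and $f-g=u-\pi u$, Lemma~\ref{lem:climb} gives
\begin{align*}
\liminf_i\|f_i\|_w&\ge\|u\|_w+c\|u\|_1+\|v\|_w\ge\|f\|_w+c\|u\|_1,\\
\liminf_i\|g_i\|_w&\ge\|g\|_w\ge\|f\|_w-\|u-\pi u\|_w\ge\|f\|_w-2\|u\|_1 .
\end{align*}
As $\alpha c=4\beta$, it follows that $\omega_0\le\omega(f,f)-(\alpha c-2\beta)\|u\|_1=\omega(f,f)-2\beta\|u\|_1$. By Lemma~\ref{lem:climb}(b), $u$ vanishes on $K_0\supseteq D$, so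
\[
|f(x)-g(x)|=\Bigl|\sum_tu(t)\bigl(x(t)-x(\phi(t))\bigr)\Bigr|\le\kappa_*\|u\|_1\le\tfrac1{32}.
\]
From $g(x)=m/\omega_0\ge\frac12$ we get $f(x)\ge\frac14$, and therefore
\begin{equation}\label{eq:mf}
m=\omega_0g(x)\le\omega_0f(x)+2\kappa_*\|u\|_1\le\omega(f,f)f(x)-\bigl(\tfrac\beta2-2\kappa_*\bigr)\|u\|_1,
\end{equation}
where $\frac\beta2-2\kappa_*=\frac\beta2-\frac{\beta c}{16}>0$. If $f$ were not finitely supported, Step 1 would give a member of $E_\tau(\phi)$ with value greater than $\omega(f,f)f(x)\ge m$ at $x$, which is impossible. So $f$ is finitely supported, $\omega(f,f)f\in E_\tau(\phi)$ by Step 1, and $\omega(f,f)f(x)\le m$. Now \eqref{eq:mf} forces $u=0$. Hence $g=f$, and $\psi=\omega_0f$ is finitely supported.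
\end{proof}

If $N=1$, the set $K_1$ is finite, and every $x\ne0$ is adapted to a pattern with range $K_1$, since $\phi$ fixes all non-isolated points. Then $\nu_{\phi,\tau}$ is itself a norm with a finitely supported boundary, between $\nu$ and $(1+\varepsilon+4\tau)\nu$. If $K_1$ is infinite, no pattern serves all $x$: take $p\in K_1\setminus Q$ and let $x$ be the indicator of a cap of $p$, such as a cap of $p_2$ in Figure~\ref{fig:K}. The cap omits $\phi(p)$, whose level is higher, so $|x(p)-x(\phi(p))|=1$, while $\kappa_*\nu(x)\le\kappa_*C=c^2\varepsilon/256<1$.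

\section{Selecting the pattern}\label{sec:select}

We must combine the seminorms of many patterns into one norm. An infinite sum destroys finite supports, as in Example~\ref{ex:sum}. A plain supremum need not be attained at a pattern to which $x$ is adapted, or at all. We therefore modify each seminorm by a small bonus and a small penalty, so that at each $x$ the supremum is attained within a finite family of patterns to which $x$ is adapted.

\subsection{The mechanism when $N=2$}

Fix a pattern $\phi_2$ with range $K_2$ and put $y_p(x)=x(p)-x(\phi_2(p))$ for $p\in K_1$. For a finite $Q_1\subseteq K_1$, cut small caps of the points of $Q_1$ out of the caps of $\phi_2$, as in Figure~\ref{fig:K}. The resulting pattern $\phi_1$ fixes $Q_1\cup K_2$ and agrees with $\phi_2$ on $K_1\setminus Q_1$. So $x$ is adapted to $\phi_1$ exactly when $Q_1$ contains the set $\{p\in K_1:|y_p(x)|\ge\kappa_*\nu(x)\}$, which is finite by Lemma~\ref{lem:top}(c).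

Pretend for a moment that the seminorm of every pattern equals $\hat\nu$. For small $\sigma,\kappa>0$ enumerate $Q_1=\{p_1,\dots,p_n\}$ so that $|y_{p_j}(x)|$ is nonincreasing, and consider
\[
\hat\nu(x)+\sigma\sum_{j=1}^n2^{-j}\bigl(|y_{p_j}(x)|-\kappa\hat\nu(x)\bigr)=\bigl(1-\sigma\kappa(1-2^{-n})\bigr)\hat\nu(x)+\sigma\sum_{j=1}^n2^{-j}|y_{p_j}(x)| .
\]
On the left we read the selection. Points with $|y_p(x)|<\kappa\hat\nu(x)$ come last, and deleting them increases the value strictly; once they are deleted, adding a missing point with $|y_p(x)|>\kappa\hat\nu(x)$ increases it strictly. Finitely many sets $Q_1$ admit neither move. On the right we read convexity: the coefficient of $\hat\nu$ is positive, and the last sum is the maximum over all enumerations, so the expression is a seminorm in $x$. The weights $2^{-j}$ keep bonus and penalty small whatever the size of $Q_1$.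

In truth $\nu_{\phi,\tau}$ may exceed $\hat\nu$ by $4\tau\nu$, and the lower bound $\nu_{\phi,\tau}(x)\ge\hat\nu(x)$ is available only for adapted $x$. So we replace the threshold $\kappa\hat\nu(x)\in[\kappa\nu(x),\frac32\kappa\nu(x)]$ by two thresholds $\frac12\kappa\nu(x)$ and $2\kappa\nu(x)$, which makes each move gain a definite amount of order $\sigma\kappa2^{-|Q_1|}$, and we let $\tau$ depend on $Q_1$ and be much smaller than that amount. For $N>2$ the selection is made level by level from the top, each level on a much smaller scale than the one above.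

\subsection{Flags and the norm $\mu$}

A \emph{flag} is a tuple $\mathbf Q=(Q_{N-1},\dots,Q_1)$ of finite sets $Q_k\subseteq K_k$; for $N=1$ there is only the empty flag, and sums over $1\le k\le N-1$ are empty. Put $Q_{\ge k}=K_N\cup Q_{N-1}\cup\dots\cup Q_k$ for $1\le k\le N$. We attach to each flag patterns $\phi_N,\dots,\phi_1$, where $\phi_k$ has range $Q_{\ge k}$, depends only on $Q_{N-1},\dots,Q_k$, and
\begin{equation}\label{eq:coh}
\phi_k(t)=\phi_{k+1}(t)\qquad\text{if }\operatorname{lev}t\ge k\text{ and }t\notin Q_k\quad(1\le k\le N-1).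
\end{equation}
For $\phi_N$, take pairwise disjoint clopen neighborhoods of the points of the finite set $K_N$ and add the rest of $K$ to one of them; the resulting sets are caps, because each contains one point of level $N$. Suppose that $\phi_{k+1}$ is defined, with caps $W_q$, $q\in Q_{\ge k+1}$. Choose pairwise disjoint caps $W_p'\subseteq W_{\phi_{k+1}(p)}$ of the points $p\in Q_k$, making one choice for each tuple $(Q_{N-1},\dots,Q_k)$ by the axiom of choice, and put $W'_q=W_q\setminus\bigcup_{p\in Q_k}W'_p$ for $q\in Q_{\ge k+1}$. The only point of $W_p'$ of level at least $k$ is $p$. Hence $q\in W'_q$, the sets $W'$ are caps that partition $K$, and the pattern $\phi_k$ they define satisfies \eqref{eq:coh}.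

For $1\le k\le N-1$ and $p\in K_k$ put $y_p(x)=x(p)-x(\phi_{k+1}(p))$, and let
\[
S_k(x)=\max\Bigl\{\sum_{j=1}^{|Q_k|}2^{-j}|y_{p_j}(x)|:\ (p_j)\text{ an enumeration of }Q_k\Bigr\}\le2\|x\|_\infty ,
\]
with $S_k=0$ if $Q_k=\varnothing$. As a maximum of finitely many seminorms, $S_k$ is a seminorm; the maximum is attained when $|y_{p_j}(x)|$ is nonincreasing in $j$, because exchanging two terms that are out of order does not decrease the sum. Define the thresholds $\kappa_k=4^{-k}\kappa_*$ $(0\le k\le N-1)$ and the scales
\[
\sigma_{N-1}=\varepsilon,\qquad\sigma_{k-1}=\frac{\kappa_k}{100}\,2^{-|Q_k|}\sigma_k\quad(1\le k\le N-1),\qquad\theta_k=\kappa_k\sigma_k .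
\]
The objects $\phi_{k+1}$, $y_p$ $(p\in K_k)$, $\sigma_k$ and $\theta_k$ depend only on $Q_{N-1},\dots,Q_{k+1}$. Since $\sigma_{k-1}\le\sigma_k/100$, we have $\sum_{k=0}^{N-1}\sigma_k\le2\varepsilon$ and
\begin{equation}\label{eq:scales}
\sum_{0\le j<k}\sigma_j\le\tfrac{100}{99}\sigma_{k-1}=\tfrac1{99}\theta_k2^{-|Q_k|}\qquad(1\le k\le N-1).
\end{equation}
Put $c_{\mathbf Q}=1-\sum_{k=1}^{N-1}\theta_k(1-2^{-|Q_k|})$; since $\sum_k\theta_k\le2\varepsilon\kappa_*\le\varepsilon$, we have $c_{\mathbf Q}\in[1-\varepsilon,1]$. Finally let $\nu_{\mathbf Q}=\nu_{\phi_1,\sigma_0}$, where $0<\sigma_0\le\varepsilon$, and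
\[
\mu_{\mathbf Q}(x)=c_{\mathbf Q}\,\nu_{\mathbf Q}(x)+\sum_{k=1}^{N-1}\sigma_kS_k(x),\qquad\mu(x)=\sup_{\mathbf Q}\mu_{\mathbf Q}(x).
\]
Each $\mu_{\mathbf Q}$ is a seminorm, and Proposition~\ref{prop:pattern}(i) gives
\begin{equation}\label{eq:upper}
\mu\le(1+\varepsilon+4\varepsilon+4\varepsilon)\nu=(1+9\varepsilon)\nu .
\end{equation}

\subsection{Good flags}

Fix $x\ne0$. For a flag $\mathbf Q$ and $1\le k\le N-1$ let
\[
P^k_+=\{p\in K_k:|y_p(x)|\ge2\kappa_k\nu(x)\}\ \subseteq\ P^k_-=\{p\in K_k:|y_p(x)|\ge\tfrac12\kappa_k\nu(x)\};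
\]
these sets depend only on $Q_{N-1},\dots,Q_{k+1}$. The flag is \emph{$k$-good} if $P_+^k\subseteq Q_k\subseteq P^k_-$, and \emph{good} if it is $k$-good for all $1\le k\le N-1$. The first inclusion will make $x$ adapted, and the second will make the good flags finite in number. The ratio $4$ between consecutive thresholds is chosen so that the upper threshold at level $k+1$ equals the lower threshold at level $k$.

\begin{lemma}\label{lem:B}
Let $0\le k\le N-1$ and let $\mathbf Q$ be $j$-good for all $j$ with $k<j\le N-1$. Then $|x(t)-x(\phi_{k+1}(t))|<\frac12\kappa_k\nu(x)$ whenever $\operatorname{lev}t>k$. Consequently $P^k_-$ is finite if $k\ge1$, and if $\mathbf Q$ is good, then $x$ is adapted to $\phi_1$.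
\end{lemma}

\begin{proof}
Let $\operatorname{lev}t=j>k$. If $t\in Q_{\ge k+1}$, the difference is $0$. Otherwise $j\le N-1$ and $t\notin Q_i$ for $k+1\le i\le j$, so \eqref{eq:coh} for these $i$ gives $\phi_{k+1}(t)=\phi_{k+2}(t)=\dots=\phi_{j+1}(t)$. Since $t\notin Q_j\supseteq P^j_+$,
\[
|x(t)-x(\phi_{k+1}(t))|=|y_t(x)|<2\kappa_j\nu(x)\le2\kappa_{k+1}\nu(x)=\tfrac12\kappa_k\nu(x).
\]
Lemma~\ref{lem:top}(c) with $h=x-x\circ\phi_{k+1}$ shows that $P^k_-$ is finite. The last assertion is the case $k=0$, as $\kappa_0=\kappa_*$.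
\end{proof}

The lemma involves only the sets $Q_j$ with $j>k$. Choose $Q_{N-1},Q_{N-2},\dots$ in turn with $P_+^k\subseteq Q_k\subseteq P_-^k$: at each step $P^k_-$ is finite, so there is at least one choice and there are finitely many. Hence \emph{the set of good flags is finite and nonempty}, and every tuple $(Q_{N-1},\dots,Q_k)$ that satisfies these inclusions at the levels $j\ge k$ extends to a good flag. For a good flag, Lemma~\ref{lem:B} and Proposition~\ref{prop:pattern}(ii) give $\mu_{\mathbf Q}(x)\ge(1-\varepsilon)\hat\nu(x)\ge(1-\varepsilon)\nu(x)$. With \eqref{eq:upper}, $\mu$ is an equivalent norm and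
\begin{equation}\label{eq:two}
(1-\varepsilon)\nu\le\mu\le(1+9\varepsilon)\nu .
\end{equation}

\begin{lemma}\label{lem:C}
If $\mathbf Q$ is not good for $x$, there is a good flag $\mathbf Q'$ with $\mu_{\mathbf Q}(x)<\mu_{\mathbf Q'}(x)$.
\end{lemma}

\begin{proof}
Goodness is unchanged when $x$ is scaled, so let $\nu(x)=1$; then $\|x\|_\infty\le1$. Let $k$ be maximal such that $\mathbf Q$ is not $k$-good, and write $P_\pm=P^k_\pm$; these sets are finite by Lemma~\ref{lem:B}. Put $Q'_j=Q_j$ for $j>k$ and $Q_k'=(Q_k\cap P_-)\cup P_+$, and extend to a good flag $\mathbf Q'$. Primes denote quantities formed for $\mathbf Q'$. The numbers $\sigma:=\sigma_k$, $\theta:=\theta_k=\kappa_k\sigma$, the functionals $y_p$ for $p\in K_k$, and $\sigma_j,\theta_j,S_j$ for $j>k$ are the same for both flags. Let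
\[
n_0=|Q_k|,\quad n_1=|Q_k\cap P_-|,\quad n'=|Q_k'|,\quad d=2^{-n_1}-2^{-n_0},\quad d'=2^{-n_1}-2^{-n'} .
\]
Then $d,d'\ge0$; they are the total weights of the deleted and of the added points. As $\mathbf Q$ is not $k$-good, either $Q_k\not\subseteq P_-$ and $n_0>n_1$, or $P_+\not\subseteq Q_k$ and $n'>n_1$. Thus $d+d'\ge2^{-n_1-1}$.

\emph{The bonus at level $k$.} Let $S^\circ$ be the value at $x$ of the seminorm $S_k$ formed with $Q_k\cap P_-$ in place of $Q_k$. In a nonincreasing enumeration of $Q_k$, the points outside $P_-$ occupy the places $n_1+1,\dots,n_0$ and have $|y_p(x)|<\frac12\kappa_k$, so $S_k(x)\le S^\circ+\frac12\kappa_kd$. Appending the points of $Q_k'\setminus(Q_k\cap P_-)\subseteq P_+$ to an optimal enumeration of $Q_k\cap P_-$ gives $S'_k(x)\ge S^\circ+2\kappa_kd'$.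

\emph{The main term.} Let $h=\hat\nu(x)\in[1,\frac32]$. By Proposition~\ref{prop:pattern}(i), $\nu_{\mathbf Q}(x)\le h+4\sigma_0$; by Lemma~\ref{lem:B} and Proposition~\ref{prop:pattern}(ii), $\nu_{\mathbf Q'}(x)\ge h$. In $c_{\mathbf Q'}-c_{\mathbf Q}$ the terms with $j>k$ cancel, the term $j=k$ is $\theta(2^{-n'}-2^{-n_0})=\theta(d-d')$, and each term with $j<k$ is at least $-\theta'_j$. As $c_{\mathbf Q}\le1$,
\[
c_{\mathbf Q'}\nu_{\mathbf Q'}(x)-c_{\mathbf Q}\nu_{\mathbf Q}(x)\ge h\theta(d-d')-h\sum_{1\le j<k}\theta_j'-4\sigma_0 .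
\]

\emph{The balance.} We add these estimates, drop the terms $\sigma_j'S'_j(x)\ge0$ for $j<k$, and use $h\theta_j'\le\frac32\kappa_j\sigma_j'\le\sigma_j'$ and $S_j(x)\le2$:
\begin{align*}
\mu_{\mathbf Q'}(x)-\mu_{\mathbf Q}(x)&\ge h\theta(d-d')+\theta\bigl(2d'-\tfrac12d\bigr)-\sum_{1\le j<k}\sigma_j'-4\sigma_0-2\sum_{1\le j<k}\sigma_j\\
&\ge\theta\bigl[(h-\tfrac12)d+(2-h)d'\bigr]-\sum_{0\le j<k}\sigma'_j-4\sum_{0\le j<k}\sigma_j .
\end{align*}
Since $h\in[1,\frac32]$, the first term is at least $\frac12\theta(d+d')\ge\frac14\theta2^{-n_1}$. By \eqref{eq:scales} for both flags and $n_0,n'\ge n_1$, the other two terms together are at most $\frac5{99}\theta2^{-n_1}$ in absolute value. As $\frac5{99}<\frac14$, the difference is positive.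
\end{proof}

\begin{proposition}\label{prop:D}
The norm $\mu$ has a finitely supported boundary.
\end{proposition}

\begin{proof}
The point $x=0$ is normed by $0$. Let $x\neq0$. By Lemma~\ref{lem:C} the supremum defining $\mu(x)$ equals the supremum over the finitely many good flags, so $\mu(x)=\mu_{\mathbf Q}(x)$ for a good $\mathbf Q$. By Lemma~\ref{lem:B} and Proposition~\ref{prop:pattern}(iii) there is a finitely supported $\psi\le\nu_{\mathbf Q}$ with $\psi(x)=\nu_{\mathbf Q}(x)$. For each $k$ choose an enumeration $(p^k_j)$ of $Q_k$ and signs $\zeta^k_j=\pm1$ with $S_k(x)=\sum_j2^{-j}\zeta^k_jy_{p^k_j}(x)$. The measure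
\[
F=c_{\mathbf Q}\psi+\sum_{k=1}^{N-1}\sigma_k\sum_{j=1}^{|Q_k|}2^{-j}\zeta^k_j\bigl(\delta_{p^k_j}-\delta_{\phi_{k+1}(p^k_j)}\bigr)
\]
is finitely supported and $F(x)=\mu_{\mathbf Q}(x)=\mu(x)$. For every $z\in C(K)$ we have $\sum_j2^{-j}\zeta^k_jy_{p^k_j}(z)\le S_k(z)$ and $c_{\mathbf Q}\psi(z)\le c_{\mathbf Q}\nu_{\mathbf Q}(z)$, so $F(z)\le\mu_{\mathbf Q}(z)\le\mu(z)$. Thus $F\in B_\mu$.
\end{proof}

\section{Proofs of the main results}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $N=0$ was settled at the end of Section~\ref{sec:boundary}. Let $N\ge1$, choose $\varepsilon\in(0,\frac12]$ with $(1+9\varepsilon)(1+\varepsilon)/(1-\varepsilon)\le1+\varepsilon_0$, and let $\mu$ be the norm of Section~\ref{sec:select}. By Propositions~\ref{prop:D} and~\ref{prop:boundary}, the latter with $\eta=\varepsilon$, there are a polyhedral norm and a $C^\infty$-smooth norm between $\mu$ and $(1+\varepsilon)\mu$. Divide them by $1-\varepsilon$. By \eqref{eq:two} the resulting norms $\nu_{\mathrm{pol}}$ and $\nu_{\mathrm{sm}}$ lie between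 $\nu$ and $(1+\varepsilon_0)\nu$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
A linear isomorphism carries equivalent norms to equivalent norms and preserves inequalities between norms, polyhedrality and $C^\infty$-smoothness. So it suffices to treat a closed subspace $Y\subseteq C(K)$ with an equivalent norm $\nu$, say $a\|y\|_\infty\le\nu(y)\le b\|y\|_\infty$ on $Y$ with $0<a\le b$. We extend $\nu$ to $C(K)$ by
\[
\nu'(x)=\inf_{y\in Y}\bigl(\nu(y)+b\|x-y\|_\infty\bigr).
\]
This is a seminorm: it is homogeneous because $Y$ is a subspace, and subadditive because $y_1+y_2$ is a competitor for $x_1+x_2$. Taking $y=0$ gives $\nu'(x)\le b\|x\|_\infty$, and $\nu(y)+b\|x-y\|_\infty\ge a\|y\|_\infty+a\|x-y\|_\infty\ge a\|x\|_\infty$ gives $\nu'(x)\ge a\|x\|_\infty$. For $y_0\in Y$, taking $y=y_0$ gives $\nu'(y_0)\le\nu(y_0)$, and $\nu(y)+b\|y_0-y\|_\infty\ge\nu(y)+\nu(y_0-y)\ge\nu(y_0)$ for all $y\in Y$ gives the reverse inequality. So $\nu'$ is an equivalent norm on $C(K)$ that extends $\nu$. Apply Theorem~\ref{thm:main} to $\nu'$ and restrict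 the two norms to $Y$; both properties pass to subspaces.

Let $L$ be locally compact with $L^{(n)}=\varnothing$, and let $C_0(L)$ be the space of continuous functions vanishing at infinity. If $L$ is compact, then $C_0(L)=C(L)$ and Theorem~\ref{thm:main} applies (for $L=\varnothing$ there is nothing to prove). Otherwise let $\hat L=L\cup\{\infty\}$ be the one-point compactification. Since $L$ is open in $\hat L$, a point of $L$ is isolated in $\hat L^{(k)}$ exactly when it is isolated in $\hat L^{(k)}\cap L$, and induction gives $\hat L^{(k)}\cap L=L^{(k)}$. Hence $\hat L^{(n)}\subseteq\{\infty\}$ and $\hat L^{(n+1)}=\varnothing$. Finally, $C_0(L)$ is the closed subspace $\{x\in C(\hat L):x(\infty)=0\}$.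
\end{proof}

\begin{thebibliography}{1}
\bibitem{ST} Richard J. Smith and Stanimir Troyanski, \emph{Approximation of norms on Banach spaces}, arXiv:1804.05660 (2018).
\end{thebibliography}
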